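# Small corank on dense graphs: Nevo's conjecture on generic stresses is false

## 1. Clique blow-ups of a dense graph

Let $R$ be a graph on $[N]=\{1,\dots,N\}$ and let $t\ge 1$. The **clique blow-up** $R[K_t]$ has vertex set $V=V_1\sqcup\dots\sqcup V_N$ with $|V_i|=t$. Distinct vertices $u\in V_i$, $w\in V_j$ are adjacent exactly when $i=j$ or $ij\in E(R)$. So each vertex of $R$ becomes a clique on $t$ vertices, and each edge of $R$ becomes a complete bipartite graph between two such cliques. The number of vertices is $n=Nt$, and
$$|E(R[K_t])|=|E(R)|\,t^2+N\binom t2 .$$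
For instance, if $R$ is the path $1-2-3$ and $t=2$, there are $6$ vertices and $2\cdot 4+3\cdot 1=11$ edges. The four missing pairs are those between $V_1$ and $V_3$.

In this lecture $R$ is a sample of a random graph whose edge density is close to $1$. We fix a good $R$ once and for all and let $t\to\infty$. Two properties of $R$ matter.

* $R$ is dense, so $G=R[K_t]$ has almost $n^2/2$ edges.
* In any family of about $\log N$ disjoint small sets of vertices of $R$, two sets have no edge of $R$ between them.

Here is what the graph is for. Density will force $G$ to carry a nonzero *generic stress* in every dimension $1\le k\le(1-\delta)n$. The second property will force every symmetric matrix with the sign pattern of $G$ and exactly one negative eigenvalue to have corank at most $\delta n$. In particular the Colin de Verdière parameter of $G$ is at most $\delta n$. A conjecture of Nevo says that these two things cannot happen together. The density part takes ten lines, and the corank part takes most of the lecture.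

## 2. Generic stresses, the parameter $\mu$, and the statements

All graphs are finite and simple.

**Definition (stress).** Let $G=(V,E)$ be a graph, $d\ge0$ an integer ($\mathbb R^0=\{0\}$), and $p:V\to\mathbb R^d$ a map, called an embedding. A *$d$-stress* of $(G,p)$ is a function $w:E\to\mathbb R$ such that for every $v\in V$
$$\sum_{u:\,uv\in E}w(uv)\bigl(p(v)-p(u)\bigr)=0 .$$
$G$ is *generically $d$-stress free* if for a generic $p$ (for instance, one whose coordinates are algebraically independent over $\mathbb Q$) the only $d$-stress is $w\equiv0$. For $d=0$ every $w$ is a stress, so $G$ is generically $0$-stress free exactly when it has no edges.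

*Example.* Put the triangle on the line with $p(1)=0$, $p(2)=1$, $p(3)=3$. Then $w(12)=-6$, $w(13)=2$, $w(23)=-3$ is a $1$-stress: at vertex 1 we get $-6(-1)+2(-3)=0$, at vertex 2 we get $-6(1)-3(-2)=0$, and at vertex 3 we get $2(3)-3(2)=0$. In the plane, three points in general position give no nonzero stress, because at each vertex the two edge vectors are linearly independent.

**Definition (Colin de Verdière parameter).** For a graph $G$ on $\{1,\dots,n\}$, $\mu(G)$ is the largest corank (dimension of the kernel) of a real symmetric $n\times n$ matrix $M$ such that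

* (i) for $i\ne j$: $M_{ij}<0$ if $ij\in E$ and $M_{ij}=0$ if $ij\notin E$; the diagonal is arbitrary;
* (ii) $M$ has exactly one negative eigenvalue, counted with multiplicity;
* (iii) (Strong Arnold Property) there is no nonzero real symmetric $X$ with $MX=0$ and $X_{ij}=0$ whenever $i=j$ or $ij\in E$.

Let $m(G)$ be the largest corank when only (i) and (ii) are required. Clearly $\mu(G)\le m(G)$.

*Example: $2K_t$, $t\ge2$.* Let $\mathbf J$ be the all-ones $t\times t$ matrix and $M=(-\mathbf J)\oplus(tI-\mathbf J)$. The first block has one negative eigenvalue and corank $t-1$. The second is positive semidefinite of corank $1$. So (i) and (ii) hold, and the corank is $t$. Condition (iii) fails. Take $a\ne0$ in $\mathbb R^t$ with coordinate sum $0$, put $Y=a\mathbf 1^T$, and let $X$ have off-diagonal blocks $Y$ and $Y^T$ and zero diagonal blocks. Then $\mathbf JY=0$ and $(tI-\mathbf J)Y^T=0$, so $MX=0$. This matrix therefore counts for $m$ and not for $\mu$.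

The following facts motivate the question. $G$ is planar iff $\mu(G)\le3$ (Colin de Verdière), and $G$ is linklessly embeddable iff $\mu(G)\le4$ (Lovász–Schrijver). Planar graphs are generically $3$-stress free (Gluck). For $2\le r\le6$, every $K_r$-minor free graph is generically $(r-2)$-stress free (Nevo).

**Nevo's conjecture.** *Let $G$ be a graph and $k$ a positive integer. If $\mu(G)\le k$, then $G$ is generically $k$-stress free.* (The source of the problem is Boris Albar and Daniel Gonçalves, "On triangles in K_r-minor free graphs", arXiv:1304.5468 (2013).)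

The conjecture is false: it fails for every sufficiently large $k$, and by an arbitrarily large factor.

**Theorem 1.** *For every $\delta\in(0,1)$ there are $N,t_0$ and a graph $R$ on $[N]$ such that for all $t\ge t_0$ the graph $G=R[K_t]$, with $n=Nt$ vertices, satisfies $\mu(G)\le m(G)\le\delta n$, but $G$ is not generically $k$-stress free for any integer $1\le k\le(1-\delta)n$.*

**Theorem 2.** *Let $f(k)$ be the least $d$ such that every $G$ with $\mu(G)\le k$ is generically $d$-stress free. Then $f(k)/k\to\infty$, while $f(k)\le Ck\sqrt{\log(k+1)}$ for all $k\ge1$ with an absolute constant $C$.*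

**Corollary 3.** *For every $\delta>0$ there are $n$ and an $n$-vertex graph $G$ with $\mu(G)+\mu(\overline G)\le\delta n$. So the inequality $\mu(G)+\mu(\overline G)\ge n-2$, proposed by Kotlov, Lovász and Vempala (1997), fails in general.*

**How Theorem 1 disproves the conjecture for every large $k$.** Apply it with $\delta=\frac14$, and for $k$ large put $t=\lfloor 4k/N\rfloor$, so that $t\ge t_0$. Then $\delta n=Nt/4\le k$, so $\mu(G)\le k$. Also $(1-\delta)n=\frac34Nt\ge\frac34(4k-N)=3k-\frac34N\ge k$ as soon as $k\ge\frac38N$. So $G$ is not generically $k$-stress free.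

**Standard linear algebra.** $\lambda(A)$ denotes the largest eigenvalue of a symmetric matrix $A$, and $\nu(A,x)$ the number of its eigenvalues $\ge x$, with multiplicity. $A[X]$ is the principal submatrix on $X$; $\succ$ and $\succeq$ refer to positive (semi)definiteness, while $\ge$ between matrices or vectors is entrywise.

* *Perron–Frobenius.* If $A\ge0$ is symmetric, then $\lambda(A)=\|A\|$ and there is a nonnegative top eigenvector.
* *Interlacing.* Deleting $m$ rows and the same columns lowers $\nu(\cdot,x)$ by at most $m$, and does not increase the number of negative eigenvalues or the number of eigenvalues $>1$.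
* *Corank.* The same deletion lowers the corank by at most $m$, because the rank does not increase.
* *Nonnegative inverse.* If $Q\succ0$ has off-diagonal entries $\le0$, then $Q^{-1}\ge0$. Indeed, let $b\ge0$ and $Qx=b$, and write $x=x^+-x^-$ with $x^\pm\ge0$ of disjoint supports. Then $0\le (x^-)^Tb=(x^-)^TQx^+-(x^-)^TQx^-\le-(x^-)^TQx^-$, so $x^-=0$.

## 3. Complete graphs, disjoint cliques, and $k\le4$

**Small $k$.** We use that $\mu$ is minor monotone and $\mu(K_r)=r-1$ for $r\ge2$ (Colin de Verdière). If $\mu(G)\le k$, then $G$ has no $K_{k+2}$ minor. For $1\le k\le4$, Nevo's theorem with $r=k+2$ says that $G$ is generically $k$-stress free. So the conjecture holds for $k\le4$.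

**Complete graphs.** Let $n\ge2$. The matrix $-\mathbf J$ has eigenvalue $-n$ once and $0$ with multiplicity $n-1$, and (iii) is vacuous for $K_n$, in accordance with $\mu(K_n)=n-1$. For $k\ge n-1$ the edge vectors at a vertex are linearly independent for generic $p$, so there is no nonzero stress. For $1\le k\le n-2$,
$$\binom n2-kn+\binom{k+1}2=\binom{n-k}2>0,$$
and Lemma 4 below shows that there is a nonzero generic $k$-stress. So for $K_n$ the conjecture is exactly sharp. To break it we need a graph nearly as dense as $K_n$ and with much smaller corank.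

**What makes the corank small.** Consider $NK_t$, the blow-up of the edgeless graph on $[N]$, and let $M$ satisfy (i), (ii). It is a direct sum of $N$ blocks, and exactly one block has a negative eigenvalue, so that block has corank at most $t-1$. Every other block is positive semidefinite with negative off-diagonal entries, so by Perron–Frobenius its lowest eigenvalue is simple and its corank is at most $1$. Altogether the corank is at most $(t-1)+(N-1)$, about a $1/N$ fraction of $n$ for large $t$. Parts that are not joined compete for the single negative eigenvalue, and a part that loses also loses almost all its corank. But $NK_t$ has few edges. We need this competition inside a dense graph, so we ask for unjoined pairs among *small sets* of vertices of $R$.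

## 4. Too many edges force a stress

**Lemma 4.** *Let $k\ge1$. If $n\ge k+1$ and $|E(G)|>kn-\binom{k+1}2$, then $G$ is not generically $k$-stress free.*

**Proof.** The purpose is to bound the rank of the linear map whose kernel is the space of stresses. Consider $w\mapsto(f_v)_v$, $f_v=\sum_uw(uv)(p(v)-p(u))$, from $\mathbb R^E$ to $\mathbb R^{kn}$. Let $S$ be a skew-symmetric $k\times k$ matrix and $b\in\mathbb R^k$. In $\sum_v\langle f_v,Sp(v)+b\rangle$ the edge $uv$ contributes through both of its ends, so
$$\sum_v\langle f_v,Sp(v)+b\rangle=\sum_{uv\in E}w(uv)\bigl\langle p(v)-p(u),\,S(p(v)-p(u))\bigr\rangle=0 .$$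
Thus every pair $(S,b)$ gives a linear condition on the image. These conditions are independent. A generic $p$ affinely spans $\mathbb R^k$, since $n\ge k+1$. If $Sp(v)+b=0$ for all $v$, then $S(p(v)-p(u))=0$ for all $u,v$, so $S=0$, and then $b=0$. The space of pairs has dimension $\binom k2+k=\binom{k+1}2$. So the image has dimension at most $kn-\binom{k+1}2<|E|$, and the kernel is nonzero. $\square$

## 5. A dense $R$ in which small sets are often unjoined

**Lemma 5.** *Let $s\ge2$ be an integer, $\varepsilon\in(0,1)$, and $q=q(N)=1+\lceil5s\varepsilon^{-4s^2}\ln(N+1)\rceil$. For the random graph $R=G(N,1-\varepsilon)$, with probability tending to $1$ as $N\to\infty$: $|E(R)|\ge(1-2\varepsilon)N^2/2$, and*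

*$(\mathcal P)$ among any $q$ pairwise disjoint nonempty subsets of $[N]$ of size $\le2s$ there are two with no edge of $R$ between them.*

**Step 1 (edges).** We check density by Chebyshev. The mean of $|E(R)|$ is $(1-\varepsilon)N(N-1)/2$ and the variance is $\binom N2\varepsilon(1-\varepsilon)\le N^2/8$. For $N\ge2/\varepsilon$ the mean exceeds $(1-2\varepsilon)N^2/2$ by
$$\frac{\varepsilon N^2-(1-\varepsilon)N}2\ge\frac{\varepsilon N^2}2-\frac N2\ge\frac{\varepsilon N^2}4 ,$$
so the edge bound fails with probability at most $\frac{N^2/8}{\varepsilon^2N^4/16}=\frac2{\varepsilon^2N^2}$.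

**Step 2 (property $(\mathcal P)$).** We use a union bound over families. Fix disjoint nonempty $L_1,\dots,L_q$ of size $\le2s$. The events "there is an edge between $L_a$ and $L_b$" ($a<b$) depend on disjoint sets of vertex pairs. So they are independent, each of probability $1-\varepsilon^{|L_a||L_b|}\le1-\varepsilon^{4s^2}$. There are at most $(N+1)^{2s}$ choices for each set, hence at most $(N+1)^{2sq}$ families. So $(\mathcal P)$ fails with probability at most
$$\exp\Bigl(2sq\ln(N+1)-\varepsilon^{4s^2}\tfrac{q(q-1)}2\Bigr)\le\exp\Bigl(\bigl(2-\tfrac52\bigr)sq\ln(N+1)\Bigr)=(N+1)^{-sq/2}\to0,$$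
where we used $q-1\ge5s\varepsilon^{-4s^2}\ln(N+1)$. $\square$

The point to remember for later is that $q=O(\log N)$ when $s,\varepsilon$ are fixed.

## 6. One negative eigenvalue gives local positivity

We now trade (i), (ii) for a condition with no reference to $R$, at the cost of deleting few vertices.

**Condition (H).** $M_0$ is a symmetric matrix on a finite set $U_0$ with a map $\mathrm{lab}:U_0\to[N]$. Its off-diagonal entries are $\le0$, it has at most one negative eigenvalue, and $M_0[\mathrm{lab}^{-1}(L)]\succ0$ whenever $L\subset[N]$, $|L|\le2s$.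

**Proposition 6.** *Let $s\ge2$, let $R$ on $[N]$ satisfy $(\mathcal P)$ with parameters $s,q$, and let $M$ satisfy (i), (ii) for $R[K_t]$. There is $U_0\subset V$ such that $M_0=M[U_0]$, with $\mathrm{lab}$ the class map, satisfies (H), and*
$$\operatorname{corank}M\le\operatorname{corank}M_0+2sqt+N.\tag{1}$$

**Step 1 (delete the sets that own the negative eigenvalue).** For $L\subset[N]$ put $V_L=\bigcup_{i\in L}V_i$, and call $L$ *heavy* if $M[V_L]$ has a negative eigenvalue. Let $L,L'$ be disjoint with no edge of $R$ between them. They cannot both be heavy. Otherwise $M[V_L\cup V_{L'}]=M[V_L]\oplus M[V_{L'}]$ would have two negative eigenvalues, and by interlacing so would $M$. Now take a maximal family of pairwise disjoint heavy sets of size $\le2s$. By $(\mathcal P)$ it has fewer than $q$ members, so its union $J$ has $|J|\le2sq$. By maximality no $L\subset[N]\setminus J$ with $|L|\le2s$ is heavy, that is, $M[V_L]\succeq0$ for all such $L$.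

**Step 2 (from semidefinite to definite).** Here the cliques $V_i$ help. Let $U_0$ consist of $V_{[N]\setminus J}$ with one vertex removed from each $V_i$, $i\notin J$. We claim that $M[U_0\cap V_L]\succ0$ for all $L\subset[N]\setminus J$, $|L|\le2s$. Since $M[V_L]\succeq0$, failure would give $x\ne0$ supported on $U_0\cap V_L$ with $x^TMx=0$. Put $y=|x|$. As off-diagonal entries are $\le0$, $0\le y^TMy\le x^TMx=0$, so $M[V_L]y=0$. Choose $i\in L$ with $y|_{V_i}\ne0$, and let $v$ be the removed vertex of $V_i$. Then $y_v=0$, and since $V_i$ is a clique,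
$$(M[V_L]y)_v\le\sum_{u\in V_i\setminus v}M_{vu}y_u<0,$$
a contradiction.

**Step 3 (bookkeeping).** We deleted at most $2sqt$ vertices in $V_J$ and at most $N$ others, which gives (1). The remaining parts of (H) are inherited by principal submatrices, and labels in $J$ do not occur in $U_0$. $\square$

So everything reduces to the following statement, in which $C$ must not depend on $n_0$ or on $M_0$.

**Proposition 7.** *For all $N$ and $s\ge2$ there is $C=C(N,s)$ such that every $M_0$ satisfying (H) on a finite set $U_0$, $|U_0|=n_0$, has $\operatorname{corank}M_0\le\frac3sn_0+C$.*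

## 7. Counting walks over single vertices, and why nearly singular pairs defeat it

The diagonal entries of $M_0$ are positive. Rescale rows and columns so that they equal $1$, and write $M_0=I-A$ with $A\ge0$ of zero diagonal. Then $\operatorname{corank}M_0$ is the multiplicity of the eigenvalue $1$ of $A$, and $A$ has at most one eigenvalue $>1$.

A sensible plan is to bound the number of eigenvalues near $1$ by counting closed walks. Fix a threshold $\eta>0$ and join $u,w$ if $A_{uw}\ge\eta$. Delete a sparse net of vertices so that every vertex in a large component is near a deleted one. This costs at most about $n_0/s$ eigenvalues. The deletion destroys a definite amount of closed walks at each vertex of a large component, so traces of high powers drop, and few eigenvectors with eigenvalue near $1$ can live there. On the small components (at most $s$ vertices) the matrix has top eigenvalue $<1$ by (H), so one hopes that such eigenvectors cannot live there either.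

The last hope is where the plan stops. "Less than $1$" is not "less than $1-\xi_1$" with $\xi_1$ independent of $M_0$, and weak links of weight below $\eta$ can supply what is missing.

*Example.* Let $s\ge2$, $m\ge s+1$, $N\ge2m$ and $0<\tau<1$. Take vertices $v_i,v_i'$ ($1\le i\le m$) with $2m$ distinct labels, all diagonal entries of $M_0$ equal to $1$, $M_0(v_i,v_i')=-(1-\tau)$, and all entries between different pairs equal to $-\frac{\tau}{2(m-1)}$. Each row of $A=I-M_0$ sums to $1-\tau+2(m-1)\frac\tau{2(m-1)}=1$. Since $A\ge0$ has all off-diagonal entries positive, $1$ is its simple top eigenvalue. So $M_0\succeq0$ has kernel spanned by $\mathbf 1$. Every proper principal submatrix is positive definite: a vector $x\neq0$ with a zero coordinate and $x^TM_0x=0$ would lie in the kernel, which is impossible. As $2m>2s$, (H) holds. If $\frac\tau{2(m-1)}<\eta\le1-\tau$, the components are exactly the pairs, each with top eigenvalue $1-\tau<1$, and yet the kernel vector lives entirely on them.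

The count of eigenvalues near $1$ is bad too. On vectors constant on each pair with total sum $0$, $A$ has eigenvalue $1-\tau-\frac\tau{m-1}\ge1-2\tau$, so $\nu(A,1-2\tau)\ge m=n_0/2$. Take direct sums of many copies with the same labels. They satisfy (H), because a set of at most $2s$ labels meets each copy in a proper subset. So for every fixed $\xi$, choosing $\tau\le\xi/2$ gives $\nu(A,1-\xi)\ge n_0/2$ with $n_0$ arbitrarily large. This rules out a bound $\frac3sn_0+C$ when $s>6$.

The example also suggests the remedy. Each pair is almost singular, so it almost moves as one piece, and we should treat the pair as a single vertex. Section 8 does this, and there the $m$ eigenvalues near $1$ will become a single one.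

## 8. Bags, tightness, and the matrix $A_{\mathcal B}$

Fix $N$, $s\ge2$ and $M_0$ satisfying (H) on $U_0\ne\emptyset$ (if $U_0=\emptyset$, Proposition 7 is trivial). Let $\kappa=\sum_{i=1}^s\binom Ni\ge1$ be the number of possible nonempty label sets of size $\le s$.

**Definition (bag).** A *bag* is a nonempty $B\subset U_0$ with $|B|\le s$. Its *root* $r=r_B$ is its least element in a fixed linear order of $U_0$.

By (H), $M_0[B]\succ0$, since $B$ carries at most $s$ labels, and so its inverse is entrywise $\ge0$. Put $h=M_0[B]^{-1}e_r\ge0$, where $h_r>0$, and $g_B=h/\sqrt{h_r}$, extended by $0$ outside $B$. On $B$ we have $M_0g_B=e_r/\sqrt{h_r}$ and $g_B(r)=\sqrt{h_r}$, so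
$$g_B\ge0,\quad g_B(r)>0,\quad (M_0g_B)_v=0\ (v\in B\setminus r),\quad g_B^TM_0g_B=g_B(r)(M_0g_B)_r=1.\tag{2}$$
The vector $g_B$ will play the role of the single vertex that replaces $B$.

**Energy inside a bag.** We rewrite the quadratic form in the coordinates $\hat y=y/g_B$. For $v\ne w$ in $B$ put $a_{vw}=-g_B(v)M_0(v,w)g_B(w)\ge0$ and $D_B(\hat y)=\sum_{\{v,w\}\subset B}a_{vw}(\hat y_v-\hat y_w)^2$. Evaluating $g_B(v)(M_0g_B)_v=\mathbf 1_{v=r}$ gives $g_B(v)^2M_0(v,v)=\mathbf 1_{v=r}+\sum_{w\in B\setminus v}a_{vw}$. Inserting this in $\sum_vg_B(v)^2M_0(v,v)\hat y_v^2-2\sum_{\{v,w\}}a_{vw}\hat y_v\hat y_w$ gives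
$$(g_B\hat y)^TM_0(g_B\hat y)=\hat y_r^2+D_B(\hat y)\qquad(\hat y\in\mathbb R^B,\ \text{pointwise product}).\tag{3}$$

**Definition (tight).** For $\Lambda\ge1$, $B$ is *$\Lambda$-tight* if $|B|=1$, or if $g_B>0$ on $B$ and
$$D_B(\hat y)\ge\Lambda\max_{v,w\in B}(\hat y_v-\hat y_w)^2\qquad\text{for all }\hat y\in\mathbb R^B.$$
This depends only on $B,M_0,\Lambda$. A $\Lambda$-tight bag is $\Lambda'$-tight for $1\le\Lambda'\le\Lambda$, and $g_B>0$ on every tight bag. Tightness says that varying $\hat y$ across the bag is expensive, so cheap vectors are close to multiples of $g_B$.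

*Example: two vertices.* Let $M_0[B]=\begin{pmatrix}a&-b\\-b&c\end{pmatrix}$ with $b\ge0$, $\Delta=ac-b^2>0$ and root the first vertex. Then $h=(c,b)/\Delta$, so $g_B=(c,b)/\sqrt{c\Delta}$ and $a_{12}=b^2/\Delta$. Check: $g_B(1)^2a=ac/\Delta=1+b^2/\Delta$. So $B$ is $\Lambda$-tight iff $b>0$ and $b^2/\Delta\ge\Lambda$, that is, iff the determinant is small relative to $b^2$. A single vertex has $g_{\{v\}}(v)=M_0(v,v)^{-1/2}$.

**The matrix of a partition.** For a partition $\mathcal B$ of $U_0$ into bags let
$$A_{\mathcal B}=I-\bigl(g_B^TM_0g_{B'}\bigr)_{B,B'\in\mathcal B}.$$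
By (2) its diagonal is zero. For $B\ne B'$ the bags are disjoint, so
$$(A_{\mathcal B})_{BB'}=\sum_{v\in B,\,w\in B'}g_B(v)|M_0(v,w)|g_{B'}(w)\ge0 .$$
For singletons this is the matrix $A$ of Section 7. The $g_B$ are linearly independent, since their supports are disjoint, and
$$z^T(I-A_{\mathcal B})z=\Bigl(\sum_Bz_Bg_B\Bigr)^TM_0\Bigl(\sum_Bz_Bg_B\Bigr).\tag{4}$$
Three consequences follow.

* $I-A_{\mathcal B}$ has at most one negative eigenvalue, so $A_{\mathcal B}$ has at most one eigenvalue $>1$.
* If the bags of $\mathcal X\subset\mathcal B$ carry at most $2s$ labels in total, then by (H) $I-A_{\mathcal B}[\mathcal X]\succ0$, so $\|A_{\mathcal B}[\mathcal X]\|=\lambda(A_{\mathcal B}[\mathcal X])<1$.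
* $\|A_{\mathcal B}\|\le\kappa$. Classify the bags by their label sets. There are at most $\kappa$ classes, and each label set has size $\le s$. The union of two classes carries at most $2s$ labels, so every block between two classes has norm $\le1$. A block matrix with at most $\kappa\times\kappa$ blocks of norm $\le1$ has norm $\le\kappa$.

*Example, continued.* In the example of Section 7 merge each pair into $B_i=\{v_i,v_i'\}$. Here $a=c=1$, $b=1-\tau$, $\Delta=\tau(2-\tau)$, the entries of $g_{B_i}$ sum to $(2-\tau)/\sqrt\Delta$, and so for $i\ne j$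
$$(A_{\mathcal B})_{B_iB_j}=\frac{(2-\tau)^2}{\tau(2-\tau)}\cdot\frac\tau{2(m-1)}=\frac{2-\tau}{2(m-1)} .$$
The weak links have become links of a size that does not go to $0$ with $\tau$. The eigenvalues are $1-\frac\tau2$, once, and $-\frac{2-\tau}{2(m-1)}$, so only one is near $1$. It is near $1$ rather than equal to $1$, and Lemma 8 below quantifies this.

**Coordinates adapted to $\mathcal B$.** Since $g_B(r_B)>0$, every vector on a union of bags of $\mathcal B$ is uniquely $\sum_Bz_Bg_B+\sum_By_B$ with $y_B$ supported on $B\setminus r_B$; here $z_B$ is determined by the value at $r_B$. For tight bags write $y_B=g_B\hat y_B$ with $\hat y_B(r_B)=0$, put $Q_B=y_B^TM_0y_B$, which equals $D_B(\hat y_B)$ by (3), and let $|y|_*^2=\sum_BQ_B$. If all bags are $\Lambda$-tight, comparing $\hat y_B(v)$ with $\hat y_B(r_B)=0$ gives $\max|\hat y_B|\le\Lambda^{-1/2}\sqrt{Q_B}$. With $A=A_{\mathcal B}$ this yields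
$$y_B^TM_0g_B=0,\qquad|y_B^TM_0g_{B'}|\le\Lambda^{-1/2}\sqrt{Q_B}\,A_{BB'},\qquad|y_B^TM_0y_{B'}|\le\Lambda^{-1}\sqrt{Q_BQ_{B'}}\,A_{BB'}\quad(B\ne B').\tag{5}$$
The first holds because $(M_0g_B)_v=0$ on $B\setminus r_B$. For the second, $|y_B^TM_0g_{B'}|\le\max|\hat y_B|\sum g_B(v)|M_0(v,w)|g_{B'}(w)$, and the third is the same with two factors.

## 9. The kernel survives the passage to tight bags

**Lemma 8.** *If $\mathcal B$ is a partition of $U_0$ into $\Lambda$-tight bags and $\Lambda\ge2\kappa$, then $\nu(A_{\mathcal B},1-8\kappa^2/\Lambda)\ge\operatorname{corank}M_0$.*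

**Step 1 (the internal part of a kernel vector is small).** Let $M_0x=0$, $x=\sum z_Bg_B+y$, $y=\sum y_B$. By (5) and $\|A_{\mathcal B}\|\le\kappa$,
$$\bigl|y^TM_0y-|y|_*^2\bigr|\le\tfrac\kappa\Lambda|y|_*^2\le\tfrac12|y|_*^2,\qquad\Bigl|y^TM_0\sum z_Bg_B\Bigr|\le\kappa\Lambda^{-1/2}|y|_*|z| .$$
Since $0=y^TM_0x=y^TM_0\sum z_Bg_B+y^TM_0y$, we get $\frac12|y|_*^2\le\kappa\Lambda^{-1/2}|y|_*|z|$, so $|y|_*\le2\kappa\Lambda^{-1/2}|z|$.

**Step 2 (so $z$ is almost an eigenvector for $1$ in the quadratic-form sense).** By (4) and $M_0x=0$,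
$$z^T(I-A_{\mathcal B})z=(x-y)^TM_0(x-y)=y^TM_0y\le\tfrac32|y|_*^2\le\tfrac{6\kappa^2}\Lambda|z|^2 .$$

**Step 3 (no kernel vector is lost).** If $z=0$, then $|y|_*=0$ by Step 1, so every $Q_B=y_B^TM_0[B]y_B$ vanishes. As $M_0[B]\succ0$, every $y_B=0$, and $x=0$. So $x\mapsto z$ is injective on $\ker M_0$, and $z^TA_{\mathcal B}z\ge(1-6\kappa^2/\Lambda)|z|^2$ on a space of dimension $\operatorname{corank}M_0$. By Courant–Fischer at least that many eigenvalues are $\ge1-6\kappa^2/\Lambda\ge1-8\kappa^2/\Lambda$. $\square$

## 10. Nearly critical clusters merge into tight bags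

Here we show that a small group of tight bags with $\lambda$ very close to $1$, the obstruction of Section 7, contains a subgroup whose union is again a tight bag, though with a smaller tightness constant. The subgroup must be minimal at the right threshold, so we use a rapidly decreasing sequence of thresholds. For $\Lambda'\ge1$ put
$$\varepsilon_1=\tfrac12,\qquad\varepsilon_k=\frac{\varepsilon_{k-1}^2}{256\Lambda'}\quad(k\ge2),\qquad\varepsilon_s(\Lambda')=\varepsilon_s .$$

**Lemma 9.** *Let $\mathcal B$ be a partition of $U_0$ into $\Lambda$-tight bags with $\Lambda\ge16/\varepsilon_s(\Lambda')$. Let $\emptyset\ne\mathcal X\subset\mathcal B$ with $\sum_{B\in\mathcal X}|B|\le s$ and $\lambda(A_{\mathcal B}[\mathcal X])\ge1-\varepsilon_s(\Lambda')$. Then there is $\mathcal X'\subset\mathcal X$ with $|\mathcal X'|\ge2$ such that $\bigcup\mathcal X'$ is $\Lambda'$-tight.*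

Write $A=A_{\mathcal B}$.

**Step 1 (a subgroup that is critical while its proper parts are not).** Start with $k=|\mathcal X|\le s$, $\mathcal X_k=\mathcal X$; then $\lambda(A[\mathcal X_k])\ge1-\varepsilon_s\ge1-\varepsilon_k$. While $k\ge2$ and $\mathcal X_k$ has a nonempty proper subset $\mathcal Y$ with $\lambda(A[\mathcal Y])\ge1-\varepsilon_{k-1}$, put $\mathcal X_{k-1}=\mathcal Y$ and decrease $k$ by $1$. Throughout, $1\le|\mathcal X_k|\le k$ and $\lambda(A[\mathcal X_k])\ge1-\varepsilon_k\ge\frac12$. A single bag has $\lambda=0$, so always $|\mathcal X_k|\ge2$, hence $k\ge2$, and the process stops at some $k\ge2$. Put $\mathcal X'=\mathcal X_k$, $\rho=\varepsilon_{k-1}\le\frac12$ and $\lambda(A[\mathcal X'])=1-\theta$. Then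
$$0<\theta\le\frac{\rho^2}{256\Lambda'},\qquad\lambda(A[\mathcal Y])<1-\rho\ \text{ for all nonempty }\mathcal Y\subsetneq\mathcal X',\qquad\Lambda\ge\frac{16}\rho\ge32 .\tag{6}$$
Here $\theta>0$ because $\bigcup\mathcal X'$ carries at most $s$ labels, and $\Lambda\ge16/\varepsilon_s\ge16/\varepsilon_{k-1}$. In particular $\theta\le\rho^2/256$ and $\theta\le\rho/2$.

**Step 2 (every bag of $\mathcal X'$ takes a real part in the top eigenvector).** Let $f\ge0$ be a unit top eigenvector of $A[\mathcal X']$. We show $f(B)^2\ge\rho/4$ for all $B\in\mathcal X'$. Put $\varphi=f(B)^2$. If $\varphi=1$ this is clear. Otherwise restrict $f$ to $\mathcal X'\setminus B$. As $A_{BB}=0$, the quadratic form of $A$ at the restriction is $(1-\theta)-2\varphi(1-\theta)=(1-\theta)(1-2\varphi)$, and its squared norm is $1-\varphi$. By (6), $(1-\theta)(1-2\varphi)\le(1-\rho)(1-\varphi)$. Rearranged, $\rho-\theta\le\varphi(1+\rho-2\theta)\le2\varphi$, so $\varphi\ge\rho/4$.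

**Step 3 (the merged bag and a cheap positive vector on it).** Let $B_*=\bigcup\mathcal X'$. Since $|B_*|\le s$, it is a bag. Its root $r_*$, the least element, is the root of one bag $B_0\in\mathcal X'$. Let $h_0=\sum_{B\in\mathcal X'}f(B)g_B$. By Step 2 and tightness $h_0>0$ on $B_*$, and by (4) $h_0^TM_0h_0=f^T(I-A[\mathcal X'])f=\theta$. So $h_0$ has tiny energy. We compare everything with $h_0$.

**Step 4 (vectors vanishing at the root are expensive).** Claim: if $y\in\mathbb R^{B_*}$ and $y(r_*)=0$, then
$$\max_{v\in B_*}\Bigl(\frac{y_v}{h_0(v)}\Bigr)^2\le\frac{16}{\rho^2}\,y^TM_0y.\tag{7}$$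
Decompose $y=\sum z_Bg_B+\sum y_B$ over $B\in\mathcal X'$, with $|y|_*^2=\sum Q_B$. Since $y(r_*)=0$, $z_{B_0}=0$, so $z$ lives on a proper subset and by (6) $z^T(I-A[\mathcal X'])z\ge\rho|z|^2$. By (5) and $\|A[\mathcal X']\|<1$,
$$y^TM_0y\ge\rho|z|^2-2\Lambda^{-1/2}|z||y|_*+(1-\Lambda^{-1})|y|_*^2 .$$
As $\Lambda\ge16/\rho$, we have $2\Lambda^{-1/2}|z||y|_*\le\frac{\sqrt\rho}2|z||y|_*\le\frac14(\rho|z|^2+|y|_*^2)$. Also $\Lambda^{-1}\le\frac14$. Hence $y^TM_0y\ge\frac12(\rho|z|^2+|y|_*^2)$. For $v\in B\in\mathcal X'$, $y_v/h_0(v)=(z_B+\hat y_B(v))/f(B)$, so by Step 2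
$$\Bigl(\frac{y_v}{h_0(v)}\Bigr)^2\le\frac4\rho\bigl(|z|+\Lambda^{-1/2}|y|_*\bigr)^2\le\frac4\rho\Bigl(2|z|^2+\frac2\Lambda|y|_*^2\Bigr)\le\frac8{\rho^2}\bigl(\rho|z|^2+|y|_*^2\bigr)\le\frac{16}{\rho^2}y^TM_0y .$$

**Step 5 ($g_{B_*}$ is a large multiple of $h_0$, up to a factor).** Claim: $g_{B_*}\ge h_0/(2\sqrt\theta)$ on $B_*$. Let $x^*$ minimize $x^TM_0x$ over $x\in\mathbb R^{B_*}$ with $x(r_*)=h_0(r_*)$; recall that $M_0[B_*]\succ0$. Then $(M_0x^*)_v=0$ on $B_*\setminus r_*$, so $M_0[B_*]x^*$ is a multiple of $e_{r_*}$ and $x^*=c\,g_{B_*}$ with $c=h_0(r_*)/g_{B_*}(r_*)>0$. By (2) and minimality, $c^2=x^{*T}M_0x^*\le h_0^TM_0h_0=\theta$. Put $y=h_0-x^*$. Then $y(r_*)=0$, so $x^{*T}M_0y=0$ and $y^TM_0y=\theta-c^2\le\theta$. By (7), $|y_v|\le\frac4\rho\sqrt\theta\,h_0(v)\le\frac12h_0(v)$, using $\theta\le\rho^2/256$. So $x^*\ge\frac12h_0$ and $g_{B_*}=x^*/c\ge h_0/(2\sqrt\theta)>0$.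

**Step 6 (tightness of $B_*$).** Let first $\hat y(r_*)=0$. By (3), $D_{B_*}(\hat y)=(g_{B_*}\hat y)^TM_0(g_{B_*}\hat y)$. Combining Step 5 with (7) for $y=g_{B_*}\hat y$,
$$\frac{\hat y_v^2}{4\theta}\le\Bigl(\frac{g_{B_*}(v)\hat y_v}{h_0(v)}\Bigr)^2\le\frac{16}{\rho^2}D_{B_*}(\hat y)\qquad(v\in B_*).$$
For general $\hat y$ subtract the constant $\hat y(r_*)$, which changes neither $D_{B_*}$ nor differences. Since $\max_{v,w}|\hat y_v-\hat y_w|\le2\max_v|\hat y_v-\hat y(r_*)|$,
$$D_{B_*}(\hat y)\ge\frac{\rho^2}{256\,\theta}\max_{v,w}(\hat y_v-\hat y_w)^2\ge\Lambda'\max_{v,w}(\hat y_v-\hat y_w)^2 ,$$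
the last step by (6). Together with $g_{B_*}>0$ this is $\Lambda'$-tightness. $\square$

## 11. Counting eigenvalues near $1$ when small clusters have a gap

This is the walk-counting plan of Section 7, now with the uniform gap as a hypothesis. It is a statement about an abstract matrix.

**Lemma 10.** *Let $A\ge0$ be a symmetric matrix with zero diagonal indexed by a finite set $W$, with $\|A\|\le\kappa$ ($\kappa\ge1$) and at most one eigenvalue $>1$. Let $b:W\to\mathbb Z_{\ge1}$, $\sum b\le n_0$, and let the integer $s\ge1$ and $\xi_1\in(0,1)$ be such that every nonempty $X\subset W$ with $b(X):=\sum_{w\in X}b(w)\le s$ has $\lambda(A[X])<1-\xi_1$. Then for every $\zeta\in(0,1)$ there are $\xi\in(0,1)$ and $C$, depending only on $\kappa,s,\xi_1,\zeta$, such that $\nu(A,1-\xi)\le\frac{n_0}s+\zeta n_0+C$.*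

**Step 1 (strong links, and a sparse net in the large components).** Put $\eta=\zeta\xi_1^2/(16\kappa)<1$, and let $\Gamma$ be the graph on $W$ with $u\sim w$ iff $u\ne w$ and $A_{uw}\ge\eta$. Let $W_s$ be the union of the components $X$ of $\Gamma$ with $b(X)\le s$, and $W_b=W\setminus W_s$. Let $S\subset W_b$ be a maximal set of vertices with pairwise $\Gamma$-distance $>2s$ (distance $\infty$ between components). The balls of radius $s$ about points of $S$ are disjoint. Each has weight $>s$: either it is a whole component in $W_b$, or some vertex of its component is at distance $>s$ from the center, so the ball contains vertices at each distance $0,1,\dots,s$. Hence $|S|\le n_0/s$. By maximality every $w\in W_b$ has distance $\le2s$ from $S$.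

**Step 2 (deleting the net destroys closed walks).** Let $H=W\setminus S$, $A_H=A[H]$, $T=\kappa I+A$, $T_H=T[H]$. Both $T$ and $T_H$ are entrywise nonnegative and positive semidefinite. The eigenvalues of $T$ lie in $[0,\kappa+1]$ except possibly one, which is $\le2\kappa$. Let $\Pi_b,\Pi_s$ be the coordinate projections of $\mathbb R^H$ onto $W_b\setminus S$ and $W_s$, and put $\omega=\eta^{4s}$. We claim that, entrywise,
$$Z:=T_H^{4s}+\omega\,\Pi_b\le(T^{4s})[H].$$
The entries of $T^{4s}$ are sums of nonnegative weights of walks of length $4s$, with loops of weight $\kappa$, and $T_H^{4s}$ counts those staying in $H$. For $w\in W_b\setminus S$, the entry $(T^{4s})_{ww}$ also includes a walk from $w$ along $\Gamma$-edges to $S$ and back, with at most $4s$ steps, completed by loops at $w$. Since $\kappa\ge1$ and $\eta<1$, its weight is at least $\eta^{4s}=\omega$, and it leaves $H$, so it is not counted in $T_H^{4s}$. All matrices being nonnegative and $|W|\le n_0$, for every integer $L\ge1$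
$$\operatorname{tr}Z^L\le\operatorname{tr}T^{4sL}\le n_0(\kappa+1)^{4sL}+(2\kappa)^{4sL}.\tag{8}$$

**Step 3 (eigenvectors near $1$ have little mass on small components).** This is where the gap $\xi_1$ is used. Let $0<\xi\le\xi_1/2$, and let $y_1,\dots,y_j$ be orthonormal eigenvectors for all eigenvalues $\lambda_i\ge1-\xi$ of $A_H$. Let $D_0=\bigoplus A[X]$ over the components $X$ forming $W_s$; by hypothesis $\lambda(D_0)<1-\xi_1$. Let $K$ be the $W_s\times H$ matrix with entries $A_{uw}$ for $w$ not in the $\Gamma$-component of $u$, and $0$ otherwise. Its entries lie in $[0,\eta)$. Restricting $A_Hy_i=\lambda_iy_i$ to $W_s$ gives $(\lambda_i-D_0)\Pi_sy_i=Ky_i$. Since $\lambda_i-D_0\succeq(\xi_1-\xi)I\succeq\frac{\xi_1}2I$, we get $\frac{\xi_1}2\|\Pi_sy_i\|\le\|Ky_i\|$. As the $y_i$ are orthonormal, $\sum_i\|Ky_i\|^2\le\|K\|_F^2$, and so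
$$\sum_i\|\Pi_sy_i\|^2\le\frac4{\xi_1^2}\|K\|_F^2\le\frac{4\eta}{\xi_1^2}\,\mathbf 1^TA\mathbf 1\le\frac{4\eta\kappa}{\xi_1^2}n_0=\frac{\zeta n_0}4 .$$
So at most $\zeta n_0/2$ indices have $\|\Pi_sy_i\|^2>\frac12$. For all others $\|\Pi_by_i\|^2\ge\frac12$.

**Step 4 (compare traces).** $Z\succeq0$. For a unit vector $y$, Jensen's inequality for the spectral measure of $Z$ at $y$ gives $\langle y,Z^Ly\rangle\ge\langle y,Zy\rangle^L$. As the $y_i$ are orthonormal and $Z^L\succeq0$, $\operatorname{tr}Z^L\ge\sum_i\langle y_i,Zy_i\rangle^L$, where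
$$\langle y_i,Zy_i\rangle=(\kappa+\lambda_i)^{4s}+\omega\|\Pi_by_i\|^2 .$$
Choose $\xi\in(0,\xi_1/2]$, depending only on $\kappa,s,\omega,\xi_1$, with $(\kappa+1-\xi)^{4s}\ge(\kappa+1)^{4s}-\frac\omega4$. For the indices with $\|\Pi_by_i\|^2\ge\frac12$ the value is at least $(\kappa+1)^{4s}+\frac\omega4$. By (8),
$$\Bigl(j-\frac{\zeta n_0}2\Bigr)\Bigl((\kappa+1)^{4s}+\frac\omega4\Bigr)^L\le n_0(\kappa+1)^{4sL}+(2\kappa)^{4sL}.$$
Choose $L$ with $\Bigl(\frac{(\kappa+1)^{4s}}{(\kappa+1)^{4s}+\omega/4}\Bigr)^L\le\frac\zeta2$. Dividing, $j\le\zeta n_0+C$ with $C=(2\kappa)^{4sL}$. Finally, interlacing gives $\nu(A,1-\xi)\le|S|+j\le\frac{n_0}s+\zeta n_0+C$. $\square$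

## 12. Choosing a scale at which few bags can merge: proof of Proposition 7

Lemma 8 wants very tight bags, and Lemma 10 wants no small group with $\lambda$ too close to $1$. A group that violates the second can be merged by Lemma 9, but merging lowers the tightness. We avoid paying for this by choosing, among $s^2$ scales of tightness, one where little merging is possible.

**Step 1 (the scales).** Put $\Lambda_0=1$. Given $\Lambda_i$, put $\varepsilon^{(i)}=\varepsilon_s(\Lambda_i)$, let $\xi^{(i)},C^{(i)}$ be given by Lemma 10 with $\xi_1=\varepsilon^{(i)}$ and $\zeta=1/s$, and set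
$$\Lambda_{i+1}=\max\bigl(\Lambda_i,\ 2\kappa,\ 16/\varepsilon^{(i)},\ 8\kappa^2/\xi^{(i)}\bigr).$$
All of these depend only on $N,s$.

**Step 2 (pigeonhole).** Let $\beta_i$ be the minimum number of bags in a partition of $U_0$ into $\Lambda_i$-tight bags. Singletons are always tight, so $\beta_i\le n_0$. As $\Lambda_i$ is nondecreasing in $i$, $\beta_0\le\beta_1\le\dots\le\beta_{s^2}\le n_0$. So $\beta_{i+1}-\beta_i\le n_0/s^2$ for some $0\le i<s^2$. Fix this $i$ and a partition $\mathcal B$ of $U_0$ into $\beta_{i+1}$ bags that are $\Lambda_{i+1}$-tight. Let $A=A_{\mathcal B}$.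

**Step 3 (few disjoint bad groups).** Call a nonempty $\mathcal X\subset\mathcal B$ *bad* if $\sum_{B\in\mathcal X}|B|\le s$ and $\lambda(A[\mathcal X])\ge1-\varepsilon^{(i)}$. Take a maximal family of pairwise disjoint bad sets $\mathcal X_1,\dots,\mathcal X_\ell$. Since $\Lambda_{i+1}\ge16/\varepsilon^{(i)}$, Lemma 9 with $\Lambda'=\Lambda_i$, $\Lambda=\Lambda_{i+1}$ says that each $\mathcal X_a$ contains at least two bags whose union is $\Lambda_i$-tight. Merge these for each $a$, and keep all other bags, which are $\Lambda_{i+1}$-tight, hence $\Lambda_i$-tight. This is a partition into $\Lambda_i$-tight bags with at most $\beta_{i+1}-\ell$ members. So $\beta_i\le\beta_{i+1}-\ell$, that is, $\ell\le n_0/s^2$.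

**Step 4 (delete the bad groups and count).** The merged partition has done its work. We return to $\mathcal B$. Delete all bags in $\bigcup_a\mathcal X_a$. Each bad set has at most $s$ bags, so these are at most $s\ell\le n_0/s$ bags. Let $\mathcal B''$ be the set of remaining bags. By maximality it contains no bad set. So Lemma 10 applies to $A[\mathcal B'']$ with $b(B)=|B|$, $\xi_1=\varepsilon^{(i)}$, $\zeta=1/s$: the norm is at most $\kappa$, there is at most one eigenvalue $>1$ by interlacing, and $\sum b\le n_0$. With interlacing for the deleted bags,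
$$\nu(A,1-\xi^{(i)})\le\frac{n_0}s+\frac{n_0}s+\frac{n_0}s+C^{(i)} .$$

**Step 5 (return to the kernel).** Since $\Lambda_{i+1}\ge2\kappa$ and $8\kappa^2/\Lambda_{i+1}\le\xi^{(i)}$, Lemma 8 gives
$$\operatorname{corank}M_0\le\nu(A,1-8\kappa^2/\Lambda_{i+1})\le\nu(A,1-\xi^{(i)})\le\frac3sn_0+\max_{0\le i<s^2}C^{(i)} .\qquad\square$$

## 13. Proof of Theorem 1

**Lemma 11.** *Let $s\ge2$, and let $R$ on $[N]$ satisfy $(\mathcal P)$ with parameters $s,q$ such that $2sq\le N/s$. Then $m(R[K_t])\le\frac5sn$, $n=Nt$, for all sufficiently large $t$ (depending on $N,s$).*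

**Proof.** Combine the reduction with Proposition 7. By (1), for every $M$ satisfying (i), (ii),
$$\operatorname{corank}M\le\frac3sNt+C(N,s)+2sqt+N\le\frac4sn+C(N,s)+N\le\frac5sn$$
once $Nt/s\ge C(N,s)+N$. $\square$

**Step 1 (choice of $R$, and the corank).** Given $\delta\in(0,1)$ let $s=\lceil5/\delta\rceil$ and $\varepsilon=\delta^2/4$. Since $q(N)=O(\log N)$, Lemma 5 lets us choose $N$ with $2sq(N)\le N/s$ and $R$ on $[N]$ with $(\mathcal P)$ and $|E(R)|\ge(1-\frac{\delta^2}2)\frac{N^2}2$. By Lemma 11 there is $t_0$ such that for $t\ge t_0$ the graph $G=R[K_t]$ has $\mu(G)\le m(G)\le\frac5sn\le\delta n$.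

**Step 2 (the stresses).** We check the hypotheses of Lemma 4. Increase $t_0$ so that $\delta n\ge1$ for $t\ge t_0$, and let $1\le k\le(1-\delta)n$ be an integer. Then $k+1\le n$. The function $k\mapsto kn-k^2/2$ is increasing on $[0,n]$, and at $k=(1-\delta)n$ it equals $\frac{(1-\delta)(1+\delta)n^2}2$. Hence
$$kn-\binom{k+1}2<kn-\frac{k^2}2\le\frac{(1-\delta^2)n^2}2<\Bigl(1-\frac{\delta^2}2\Bigr)\frac{n^2}2\le|E(R)|\,t^2\le|E(G)| .$$
By Lemma 4, $G$ is not generically $k$-stress free. This proves Theorem 1, and with the computation after Corollary 3 it disproves the conjecture for every sufficiently large $k$. $\blacksquare$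

Up to here only standard linear algebra and probability were used. The upper bound in Theorem 2 and Corollary 3 also use published facts.

## 14. Proofs of Theorem 2 and Corollary 3

**Theorem 2, lower bound.** The task is to feed a given large $k$ to Theorem 1. Fix $\delta\in(0,1)$ and take $N,t_0,R$ from Theorem 1. For $k\ge\delta Nt_0$ put $t=\lfloor k/(\delta N)\rfloor\ge t_0$. Then $\mu(R[K_t])\le\delta Nt\le k$. Moreover $R[K_t]$ is not generically $d$-stress free for any integer $0\le d\le(1-\delta)Nt$; for $d=0$ this holds because it has edges. So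
$$f(k)>(1-\delta)Nt\ge(1-\delta)\Bigl(\frac k\delta-N\Bigr),\qquad\liminf_{k\to\infty}\frac{f(k)}k\ge\frac{1-\delta}\delta .$$
Let $\delta\to0$.

**Theorem 2, upper bound.** We show that graphs with $\mu\le k$ are degenerate, and that degenerate graphs are stress free. Facts used: $\mu$ is minor monotone and $\mu(K_r)=r-1$ for $r\ge2$ (Colin de Verdière); and there is an absolute constant $c$ such that for $r\ge2$ every graph of average degree at least $cr\sqrt{\log r}$ has a $K_r$ minor (Kostochka, Thomason).

If $\mu(G)\le k$, then $G$ has no $K_{k+2}$ minor, and neither does any subgraph. So every nonempty subgraph of $G$ has average degree below $c(k+2)\sqrt{\log(k+2)}$, and thus a vertex of degree at most $d:=\lceil c(k+2)\sqrt{\log(k+2)}\rceil$.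

A graph all of whose nonempty subgraphs have a vertex of degree $\le d$ is generically $d$-stress free, by induction on the number of vertices. If $\deg v\le d$, the vectors $p(v)-p(u)$ ($u\sim v$) are linearly independent for generic $p$. So the condition at $v$ makes a stress vanish on the edges at $v$, and it restricts to a stress of $G-v$ with the restricted, still generic, embedding. Hence $f(k)\le d$.

Finally, for $k\ge1$ we have $k+2\le3k$, $\log(k+2)\le2\log(k+1)$ because $k+2\le(k+1)^2$, and $1\le k\sqrt{\log(k+1)}/\sqrt{\log2}$. So $d\le\bigl(3\sqrt2\,c+1/\sqrt{\log2}\bigr)k\sqrt{\log(k+1)}$. $\blacksquare$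

**Corollary 3.** Here density is not needed, only $(\mathcal P)$ for $R$ and for its complement at once. We may assume $\delta<1$. Take $\varepsilon=\frac12$ and $s=\lceil10/\delta\rceil$ in Lemma 5. Then $\overline R$ has the same distribution as $R$, so once $N$ is large, with positive probability both satisfy $(\mathcal P)$. Choose $N$ also so large that $2sq(N)\le N/s$. By Lemma 11, for all large $t$,
$$\mu(R[K_t])\le\frac5sn\le\frac\delta2n,\qquad\mu(\overline R[K_t])\le\frac\delta2n .$$
Let $G=R[K_t]$. Vertices $u\in V_i$, $w\in V_j$ are adjacent in $\overline G$ iff $i\ne j$ and $ij\in E(\overline R)$, so $\overline G$ is a subgraph of $\overline R[K_t]$. As $\mu$ is monotone under taking subgraphs (a case of minor monotonicity), $\mu(G)+\mu(\overline G)\le\delta n$. Since $n=Nt$ can be taken arbitrarily large and $\delta<1$, this is smaller than $n-2$ as soon as $(1-\delta)n>2$. $\blacksquare$
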